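# Capacity of the noisy shuffling channel with Bernoulli sampling

## 1. Noiseless strings in a bag: counting multisets

Data are written into $M$ short strings of length $L$ over a finite alphabet $\mathcal X$. The strings are thrown into a bag, and a reader later pulls them out in random order. How many bits per symbol survive? All logarithms are to base 2, $[t]^+=\max(t,0)$, and throughout $M\to\infty$ with $L$ an integer satisfying $L/\log M\to\beta$ for a fixed $\beta\in(0,\infty)$. So the strings are short: naming one of the $M$ strings takes $\log M\approx L/\beta$ bits, a constant fraction of the length of a string.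

Start with the case in which the strings are read without error and none is lost. A codeword is an $M$-tuple $x=(x_1,\dots,x_M)\in(\mathcal X^L)^M$, the reader sees the tuple in uniformly random order, and a code $\mathcal C$ has rate $\log|\mathcal C|/(ML)$. Messages are uniform. A rate is achievable if codes of that rate have error probability tending to $0$, and the capacity is the supremum of achievable rates. (Discarding the worst codewords lowers the rate without raising the average error, up to rounding the number of codewords to an integer. So it is enough to build codes whose rates converge to the desired limit.)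

For $M=2$, the reader cannot distinguish $(x_1,x_2)$ from $(x_2,x_1)$, so among the $n^2$ pairs of strings, where $n=|\mathcal X|^L$, only $n(n+1)/2$ distinguishable objects remain. In general what survives is the multiset.

**Proposition 1.** If the strings are read without noise and none is lost, the capacity is $(\log|\mathcal X|-1/\beta)^+$. For codes of rate at least $R>(\log|\mathcal X|-1/\beta)^+$ the error probability tends to $1$.

**Upper bound.** Message $w$ determines a multiset $t(w)$ of $M$ strings, and what the reader sees is $t(w)$ together with an order independent of $w$. Let $d(w|t)$ be the probability that the decoder names $w$ when the multiset is $t$. Then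
$$P_{\rm correct}=\frac1{|\mathcal C|}\sum_w d(w|t(w))\le\frac1{|\mathcal C|}\sum_t\sum_w d(w|t)\le\frac{\#\{\text{multisets}\}}{|\mathcal C|}.$$
The number of multisets of size $m$ from $n$ objects is $\binom{n+m-1}{m}$. Since $\binom Nk\le N^k/k!\le(eN/k)^k$ and $1+t\le2\max(1,t)$,
$$\log\binom{n+m-1}{m}\le m\log\bigl(e(1+n/m)\bigr)\le m\log(2e)+m\,[\log n-\log m]^+.\tag{1}$$
With $n=|\mathcal X|^L$ and $m=M$, the logarithm of the number of multisets, divided by $ML$, is at most $\frac{\log(2e)}L+\bigl[\log|\mathcal X|-\frac{\log M}L\bigr]^+$, which tends to $(\log|\mathcal X|-1/\beta)^+<R$. So for some $\tau>0$ and all large $M$ we get $P_{\rm correct}\le2^{-ML\tau}\to0$.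

**Matching code.** Let $\log|\mathcal X|>1/\beta$ (otherwise there is nothing to prove). Use the first $b=\lceil\log M/\log|\mathcal X|\rceil$ symbols of $x_i$ to write the index $i$, and the other $L-b$ symbols for data. The reader sorts by index and makes no error. The rate is $(L-b)\log|\mathcal X|/L\to\log|\mathcal X|-1/\beta$. $\blacksquare$

So it costs nothing, to first order, to waste $\log M$ bits of every string on its index. Formula (1) says that each string contributes $[L\log|\mathcal X|-\log m]^+$ bits, up to a constant.

What changes if strings can be lost, and if each surviving string is read with noise? Losing strings replaces $M$ by the number $m$ of survivors, and that will turn out to be harmless. Noise is serious. Every output string may be possible whatever was stored, so counting outputs says nothing. And an index can be spoiled by noise, so it is no longer clear that spending symbols on indices is the right thing to do: perhaps cleverly chosen strings, some of them confusable with others, do better than strings that can all be told apart.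

## 2. The channel and the theorem

Let $p(y|x)$ be a discrete memoryless channel with finite alphabets $\mathcal X,\mathcal Y$ and capacity $C=C_{\rm noisy}$ bits per symbol. Write $W=p(\cdot|\cdot)$. For any channel $V:\mathcal X\to\mathcal Z$ and strings $z\in\mathcal Z^L$, $x\in\mathcal X^L$, put $V(z|x)=\prod_\ell V(z_\ell|x_\ell)$.

**Definition (noisy shuffling-sampling channel).** The input is $(x_1,\dots,x_M)\in(\mathcal X^L)^M$. In the sampling stage $x_i$ is drawn $N_i$ times, where $N_1,\dots,N_M$ are i.i.d. with law $(q_0,q_1,\dots)$ on $\{0,1,2,\dots\}$. In the noise stage each drawn copy passes independently through $W$, symbol by symbol. In the shuffling stage the $\sum_iN_i$ outputs are presented in uniformly random order. Messages are uniform, and sampling, noise and shuffling are independent of the message and of each other. Code, rate, achievability and capacity are as in Section 1.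

**Definition (Bernoulli sampling).** ${\rm Bernoulli}(1-q)$ sampling means $N_i\in\{0,1\}$ with $P(N_i=1)=1-q$ and $P(N_i=0)=q$: each string is seen once, through the noise, or not at all.

As an example take $M=2$, $L=2$, the binary symmetric channel with flip probability $p$, $q=0$ and $x=(00,11)$. The reader sees the list $(00,11)$ with probability $\frac12\bigl[(1-p)^4+p^4\bigr]$. The first term is "no swap, no flips", and the second is "swap, and all four bits flipped".

**Definition (index-based coding).** Reserve about $\log M$ bits of each string for a unique index, protected together with the data by a channel code; decode each output string on its own; use the decoded indices to order the outputs; use an outer code across strings to handle the missing strings and the small fraction decoded in error.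

In "Information-Theoretic Foundations of DNA Data Storage" (arXiv:2211.05552, 2022), Ilan Shomorony and Reinhard Heckel state that this achieves $(1-q)(C-1/\beta)$ whenever that is positive, and conjecture that it is optimal. The conjecture is true.

**Theorem 2.** Let the channel be any finite-alphabet DMC, $\beta>0$ and $q\in[0,1]$. For ${\rm Bernoulli}(1-q)$ sampling the capacity is $(1-q)(C-1/\beta)^+$, and index-based coding achieves it. Moreover, for any codes of rate at least $R>(1-q)(C-1/\beta)^+$ the error probability tends to $1$. This holds even if the decoder is told which inputs were sampled.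

## 3. From counting to reference measures, and where the product measure fails

With noise, the number of possible outputs must be replaced by a likelihood ratio against a reference law $\Lambda$.

**Lemma 3 (one-shot converse).** Let a code have $|\mathcal C|$ equiprobable messages $w$, output law $P(\cdot|w)$ on a countable set, and a possibly randomized decoder. For any probability $\Lambda$ on the output set and any $\gamma>0$,
$$P_{\rm correct}\le\Pr\Bigl[\log\frac{P(Z|w)}{\Lambda(Z)}>\log\gamma\Bigr]+\frac{\gamma}{|\mathcal C|}.$$

**Proof.** Let $d(w|z)$ be the decoding probabilities, so $P_{\rm correct}=\frac1{|\mathcal C|}\sum_{w,z}P(z|w)d(w|z)$. Pairs with $P(z|w)>\gamma\Lambda(z)$ contribute at most the first term, since $d\le1$. The other pairs contribute at most $\frac\gamma{|\mathcal C|}\sum_z\Lambda(z)\sum_wd(w|z)\le\gamma/|\mathcal C|$. $\blacksquare$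

In the noiseless case, let $\Lambda$ choose a multiset uniformly and list it in random order. Then $P(Z|w)/\Lambda(Z)$ equals the number of multisets, and Lemma 3 with $\gamma$ equal to that number returns the counting bound of Section 1.

Everything now rests on the choice of $\Lambda$: we want $\log(P/\Lambda)$ to be at most about $(1-q)(C-1/\beta)^+ML$, with high probability, for every codeword.

**A bound on the shuffled law.** Let $x=(x_1,\dots,x_m)$ be the surviving strings and let $\tilde Y$ be the shuffled outputs. Write $Q=\frac1m\sum_jV(\cdot|x_j)$ for the law of one output chosen at random. A permanent of a nonnegative matrix is at most the product of its row sums, because expanding the product gives all permutation terms and other nonnegative ones. Also $m^m/m!\le e^m$, since the left side is one term of the series for $e^m$. Hence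
$$P(y|x)=\frac1{m!}\sum_\sigma\prod_iV(y_i|x_{\sigma(i)})\le\frac1{m!}\prod_i\,mQ(y_i)\le e^m\prod_iQ(y_i).\tag{2}$$
In the example with $x=(00,11)$ and $y=(00,11)$, the middle bound is $\frac12[(1-p)^2+p^2]^2$, which exceeds the true value $\frac12[(1-p)^4+p^4]$ by $p^2(1-p)^2$. In general the loss $e^m$ costs only $m\log e=o(mL)$ bits, so the order of the outputs is no longer an issue: to first order the output is $m$ draws from $Q$.

**The sensible first attempt.** Take $\Lambda=\Gamma^{\otimes m}$ with $\Gamma$ a good law for a single string, for instance the $L$-fold product of the capacity-achieving output law. Let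
$$D_i=\log\frac{V(Y_i|x_i)}{\Gamma(Y_i)},\qquad\pi_j(y)=\frac{V(y|x_j)}{mQ(y)}\quad\text{when }Q(y)>0.$$
Here $\pi_j(y)$ is the posterior probability that $y$ came from $x_j$ when all $m$ strings are equally likely a priori, and $\sum_j\pi_j(y)=1$. In the example, $\pi_1(00)=(1-p)^2/[(1-p)^2+p^2]$. Since $Q(Y_i)=V(Y_i|x_i)/(m\pi_i(Y_i))$, (2) gives
$$\log\frac{P(\tilde Y|x)}{\Gamma^{\otimes m}(\tilde Y)}\le m\log e+\sum_i\Bigl(D_i-\log m+\log\frac1{\pi_i(Y_i)}\Bigr).$$
If outputs are unambiguous, that is, $\pi_i(Y_i)$ is not small, each one loses the full $\log m$ bits, and this is what we want, because $D_i$ is at most about $LC$. But if $Y_i$ could have come from polynomially many of the strings, the last term gives back a fixed fraction of $\log m$.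

**This is not an artifact of (2).** Take the binary symmetric channel with $0<C\le1/\beta$ and $0<p<1$, with $q=0$ and $\Gamma$ uniform. Let the code consist of all tuples with $x_j=(u_j,0\cdots0)$, where $u_j\in\{0,1\}^{\delta L}$ is arbitrary, $\delta L$ is an integer, and $\delta>0$ is fixed. Its rate is $\delta$, so by Theorem 2 it must fail. The suffixes are all alike, so the law of the output splits:
$$P(\tilde y|x)=P'(\tilde y'|u)\prod_iV''(\tilde y''_i|0),$$
where primes denote prefixes, double primes suffixes, and $P'$ is the shuffled law of the prefixes. The suffix part of $\log(P/\Lambda)$ is a sum of $M(1-\delta)L$ i.i.d. bounded terms of mean $C$, so it is at least $M(1-\delta)L(C-\eta)$ with probability tending to $1$. The prefix part is the log-ratio of the true law to a reference, and such a ratio is below $-ML\eta$ with probability at most $2^{-ML\eta}$. So with probability tending to $1$ the log-ratio is at least $ML[(1-\delta)(C-\eta)-\eta]$. If $\delta<(1-\delta)C$ and $\eta$ is small, this exceeds $ML\delta=\log|\mathcal C|$, so for every $\gamma<|\mathcal C|$ the first term of Lemma 3 tends to $1$. Lemma 3 with this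 $\Lambda$ is vacuous for the code.

The reference law should know about the zero suffixes; it should be adapted to the codeword, and yet it must not depend on the codeword. The escape is a mixture. If $x$ makes outputs ambiguous, then many of its strings produce similar outputs, so a small random sub-collection of its strings already reproduces $Q$ where it matters. A sub-collection of $m^{1-\epsilon}$ strings is described by about $m^{1-\epsilon}L\log|\mathcal X|=o(mL)$ bits. So we can afford to average $\Lambda$ over all possible sub-collections.

## 4. Sub-collections of $m^{1-\epsilon}$ strings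

Call $z\in\mathcal Z^L$ *reachable* if $V(z|x)>0$ for some $x\in\mathcal X^L$.

**Lemma 4 (key lemma).** Let $V:\mathcal X\to\mathcal Z$ be a finite channel, $m\ge2$, $\epsilon\in(0,1/2)$, $K=\lceil m^{1-\epsilon}\rceil$. Let $\Gamma$ be a probability on $\mathcal Z^L$ with $\Gamma(z)\ge\kappa^L$ for all reachable $z$, where $0<\kappa\le1$. There is a probability $\Lambda$ on $(\mathcal Z^L)^m$, depending only on $(m,L,V,\Gamma,\epsilon)$, with the following property. Let $x=(x_1,\dots,x_m)\in(\mathcal X^L)^m$ be arbitrary, let $Y_i\sim V(\cdot|x_i)$ be independent, let $\tilde Y$ be the uniformly shuffled $(Y_1,\dots,Y_m)$ with law $P(\cdot|x)$, and put $D_i=\log\frac{V(Y_i|x_i)}{\Gamma(Y_i)}$. Then, on a suitable extension of the probability space,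
$$\log\frac{P(\tilde Y|x)}{\Lambda(\tilde Y)}\le KL\log|\mathcal X|+m\log(4eL)+\sum_{i=1}^m\bigl[D_i-(1-2\epsilon)\log m\bigr]^++B\,L\log\tfrac1\kappa,\tag{3}$$
where $B\ge0$ satisfies $\mathbb EB\le m\bigl(\frac1L+e^{-m^\epsilon/(8L)}\bigr)$.

Compare (3) with (1): $D_i$ has replaced $L\log|\mathcal X|$, and the rest will be $o(mL)$.

**Step 1: the reference law.** The purpose is to define $\Lambda$ so that any sub-collection may be used in the analysis, at a fixed price. For $a=(a_1,\dots,a_K)\in(\mathcal X^L)^K$ let $Q_a=\frac1K\sum_kV(\cdot|a_k)$ and $R_a=\frac12Q_a+\frac12\Gamma$. Put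
$$\Lambda(y_1,\dots,y_m)=|\mathcal X|^{-LK}\sum_{a\in(\mathcal X^L)^K}\ \prod_{i=1}^mR_a(y_i).$$
In words: draw $K$ strings uniformly at random, then draw all $m$ outputs i.i.d. from $R_a$. This is a probability, it does not depend on $x$, and it is symmetric in the $y_i$, so $\Lambda(\tilde Y)=\Lambda(Y_1,\dots,Y_m)$. Keeping a single term of the sum, for *every* $a$, even one chosen depending on everything,
$$-\log\Lambda(\tilde Y)\le KL\log|\mathcal X|-\sum_i\log R_a(Y_i).\tag{4}$$

**Step 2: a random sub-collection of the codeword.** The purpose is to choose $a$. Let $J_1,\dots,J_K$ be i.i.d. uniform on $\{1,\dots,m\}$, independent of the $Y_i$ and of the shuffle (this is the extension of the probability space), and let $a=(x_{J_1},\dots,x_{J_K})$. The right side of (2) is also symmetric in the $y_i$, so (2) and (4) give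
$$\log\frac{P(\tilde Y|x)}{\Lambda(\tilde Y)}\le KL\log|\mathcal X|+m\log e+\sum_i\log\frac{Q(Y_i)}{R_a(Y_i)}.\tag{5}$$

**Step 3: ambiguous and unambiguous outputs.** The purpose is to bound each term of the last sum, separating outputs by how many strings could explain them.

**Definition (light).** For $y$ with $Q(y)>0$, the index $j$ is *light for $y$* if $\pi_j(y)\le m^{-2\epsilon}$. Let $\mu(y)=\sum_{j\text{ light for }y}\pi_j(y)$.

For example, let $V$ be noiseless and let $x$ consist of $m/s$ different strings, each repeated $s$ times. If $y$ is one of these strings, then $\pi_j(y)=1/s$ for its $s$ copies and $0$ for the rest. If $s<m^{2\epsilon}$, no copy is light and $\mu(y)=0$. If $s\ge m^{2\epsilon}$, all indices are light and $\mu(y)=1$; the expected number of $J_k$ that hit a copy of $y$ is then $Ks/m\ge m^\epsilon$, so the sub-collection represents $y$ in about the right proportion.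

Almost surely $Q(Y_i)>0$. There are three cases.

(a) *$i$ is not light for $Y_i$.* Then $V(Y_i|x_i)>m^{-2\epsilon}\,mQ(Y_i)$, that is, $Q(Y_i)<m^{-1+2\epsilon}V(Y_i|x_i)$. Since $R_a\ge\frac12\Gamma$,
$$\log\frac{Q(Y_i)}{R_a(Y_i)}\le1+D_i-(1-2\epsilon)\log m.$$

(b) *$i$ is light for $Y_i$ and $Q_a(Y_i)\ge\frac{Q(Y_i)}{2L}$.* Since $R_a\ge\frac12Q_a$, we get $\log\frac{Q(Y_i)}{R_a(Y_i)}\le\log(4L)=1+\log(2L)$.

(c) *Otherwise.* Call $i$ *bad*. Since $Q(Y_i)\le1$ and $Y_i$ is reachable, $\log\frac{Q(Y_i)}{R_a(Y_i)}\le1+\log\frac1{\Gamma(Y_i)}\le1+L\log\frac1\kappa$.

In all cases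
$$\log\frac{Q(Y_i)}{R_a(Y_i)}\le1+\log(2L)+\bigl[D_i-(1-2\epsilon)\log m\bigr]^++1\{i\text{ bad}\}\,L\log\tfrac1\kappa.$$
Let $B$ be the number of bad $i$. Summing over $i$ and using $\log e+1+\log(2L)=\log(4eL)$, (5) becomes (3).

**Step 4: bad outputs are rare.** It remains to bound $\mathbb EB$. An index $i$ is bad if it is light for $Y_i$ and $Q_a(Y_i)<Q(Y_i)/(2L)$. There are two ways in which this can happen.

First, light strings may carry little posterior mass at $Y_i$. It is then unlikely that the true source is a light one:
$$\sum_i\Pr\bigl[i\text{ light for }Y_i,\ \mu(Y_i)<\tfrac1L\bigr]=\sum_{y:\,\mu(y)<1/L}\ \sum_{i\text{ light for }y}V(y|x_i)=\sum_{y:\,\mu(y)<1/L}mQ(y)\mu(y)\le\frac mL,$$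
where the sums run over $y$ with $Q(y)>0$.

Second, the mass may be large but the sample $a$ may miss it. Condition on $Y_i=y$ with $\mu(y)\ge1/L$. The $J_k$ remain i.i.d. uniform. Since $V(y|x_j)=mQ(y)\pi_j(y)$,
$$Q_a(y)=\frac{mQ(y)}K\sum_{k=1}^K\pi_{J_k}(y)\ge\frac{mQ(y)}K\sum_{k=1}^K\xi_k,\qquad\xi_k=\pi_{J_k}(y)\,1\{J_k\text{ light for }y\}.$$
Here $0\le\xi_k\le m^{-2\epsilon}$ and $\mathbb E\xi_k=\mu(y)/m$. Thus $X=\sum_km^{2\epsilon}\xi_k$ is a sum of independent $[0,1]$ variables with mean
$$\mathbb EX=Km^{2\epsilon-1}\mu(y)\ge m^{1-\epsilon}\,m^{2\epsilon-1}\,\tfrac1L=\frac{m^\epsilon}L.$$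
The multiplicative Chernoff bound $\Pr[X\le(1-\delta)\mathbb EX]\le e^{-\delta^2\mathbb EX/2}$ with $\delta=\frac12$ gives $\Pr[X\le\frac12\mathbb EX]\le e^{-m^\epsilon/(8L)}$. On the complement, $\sum_k\xi_k>\frac12K\mu(y)/m$, so $Q_a(y)\ge\frac12\mu(y)Q(y)\ge\frac{Q(y)}{2L}$ and $i$ is not bad. So the expected number of bad $i$ with $\mu(Y_i)\ge1/L$ is at most $me^{-m^\epsilon/(8L)}$. Adding the two contributions gives the bound on $\mathbb EB$. $\blacksquare$

The restriction to light indices is what makes Chernoff work. Each $\xi_k$ is at most $m^{-2\epsilon}$, and the gap between $m^{-2\epsilon}$ and the sampling density $K/m\approx m^{-\epsilon}$ leaves a mean of $m^\epsilon/L$, which tends to infinity when $m$ is a polynomial in $M$ and $L\approx\beta\log M$.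

## 5. The strong converse for Bernoulli sampling

If $q=1$, nothing is ever received, so $P_{\rm correct}\le1/|\mathcal C|\to0$ for any $R>0$. Let $q<1$.

**Step 1: reduce to a fixed set of survivors.** Give the decoder $S=\{i:N_i=1\}$; it may ignore it. Then $S$ is independent of the message, and given $S$ the remaining output $\tilde Y$ is the shuffle of the $m=|S|$ noisy versions of $(x_i)_{i\in S}$.

**Step 2: choose the single-string law.** Let $P^*$ be the capacity-achieving output distribution of $W$. By the Kuhn–Tucker conditions (Gallager, *Information Theory and Reliable Communication*, Thm 4.5.1),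
$$D(W(\cdot|x)\|P^*)\le C\quad\text{for all }x\in\mathcal X.$$
For the binary symmetric channel, $P^*$ is uniform and equality holds for both inputs. Finiteness of the divergence shows that $P^*(y)>0$ whenever $W(y|x)>0$ for some $x$. Let $\kappa>0$ be the minimum of $P^*$ over such $y$, and let $v=\max_x{\rm Var}_{Y\sim W(\cdot|x)}\log\frac{W(Y|x)}{P^*(Y)}<\infty$. Apply Lemma 4 with $V=W$ and $\Gamma=(P^*)^{\otimes L}$, which satisfies $\Gamma(z)\ge\kappa^L$ for reachable $z$, to get $\Lambda_m$ for $m\ge2$; for $m\le1$ let $\Lambda_m$ be arbitrary. In Lemma 3 we shall use $\Lambda(S,\tilde y)=\Pr(S)\Lambda_{|S|}(\tilde y)$, so that the log-ratio is exactly $\log\frac{P(\tilde Y|S,x)}{\Lambda_{|S|}(\tilde Y)}$.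

**Step 3: the $D_i$ are at most about $LC$.** Fix $\eta>0$ and $\epsilon\in(0,\frac12)$. Whatever $x_i$ is, $D_i$ is a sum of $L$ independent terms, each of mean at most $C$ and variance at most $v$. By Chebyshev, $\Pr[D_i>L(C+\eta)]\le\frac v{\eta^2L}$. Also $D_i\le L\log\frac1\kappa$ always, since $W\le1$. Hence
$$\bigl[D_i-(1-2\epsilon)\log m\bigr]^+\le\bigl[L(C+\eta)-(1-2\epsilon)\log m\bigr]^++1\{D_i>L(C+\eta)\}\,L\log\tfrac1\kappa.$$
Let $B'=\#\{i\in S:D_i>L(C+\eta)\}$; then $\mathbb E[B'|S]\le\frac{mv}{\eta^2L}$.

**Step 4: collect the terms of (3).** The variance of $m$ is at most $M/4$, so by Chebyshev $|m-(1-q)M|\le M^{2/3}$ with probability at least $1-M^{-1/3}$. Consider only such $S$, and $M$ so large that this forces $m\ge2$. Then: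

- $KL\log|\mathcal X|\le2m^{1-\epsilon}L\log|\mathcal X|=o(ML)$.
- $m\log(4eL)=o(ML)$, because $\log L=o(L)$.
- $\log m=\log M+O(1)=(1/\beta+o(1))L$.
- $\mathbb E[B+B'\,|\,S]\le M\bigl(\frac1L+e^{-m^\epsilon/(8L)}+\frac v{\eta^2L}\bigr)=o(M)$, since $m^\epsilon$ is a power of $M$ up to a constant and $L=O(\log M)$. By Markov's inequality, $(B+B')L\log\frac1\kappa\le\eta ML$ with conditional probability $1-o(1)$.

All these bounds are uniform in the codeword. The auxiliary variables $J_k$ appear only on the right side of (3), so a bound that holds with probability $1-o(1)$ on the extended space is a bound with probability $1-o(1)$ for the log-ratio. Since $m/M\to1-q$ on the event considered, with probability $1-o(1)$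
$$\frac1{ML}\log\frac{P(S,\tilde Y|x)}{\Lambda(S,\tilde Y)}\le(1-q)\Bigl[C+\eta-\frac{1-2\epsilon}\beta\Bigr]^++\eta+o(1).\tag{6}$$

**Step 5: conclude.** Let the rate be at least $R>(1-q)(C-1/\beta)^+$. As $\eta,\epsilon\to0$ the right side of (6) without its $o(1)$ tends to $(1-q)(C-1/\beta)^+$. So we can fix $\eta,\epsilon,\tau>0$ such that the right side of (6) is below $R-\tau$ for large $M$. Lemma 3 with $\gamma=2^{ML(R-\tau)}$ and $|\mathcal C|\ge2^{MLR}$ gives $P_{\rm correct}\le o(1)+2^{-ML\tau}\to0$. The decoder knew $S$. This proves the converse half of Theorem 2. $\blacksquare$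

## 6. Index-based coding reaches the bound

Only $q<1$ and $C>1/\beta$ needs proof, since rate $0$ is achieved by one codeword. Fix $1/\beta<r<C$ and $q<\delta<1$.

**Step 1: the inner code,** which protects each single string. By Shannon's theorem there are codes of length $L$ for $W$ with $2^{\lfloor rL\rfloor}$ words and maximal error $\varepsilon_L\to0$. Let $b=\lceil\log M\rceil$, the number of index bits, and $A=\lfloor rL\rfloor-b$, the number of payload bits. Then $A/L\to r-1/\beta>0$.

**Step 2: the outer code,** which protects against missing and wrong strings. Let $d=\lceil\delta M\rceil$. There is a code of length $M$ over an alphabet of size $2^A$ with minimum distance at least $d$ and at least $2^{AM}/(2^M2^{A(d-1)})$ words. This is the Gilbert–Varshamov bound: pick words greedily, each outside the balls of radius $d-1$ around the earlier ones. Such a ball has at most $\sum_{j\le d-1}\binom Mj2^{Aj}\le2^M2^{A(d-1)}$ points, so the process cannot stop earlier. For an outer codeword $(u_1,\dots,u_M)$ let $x_i$ be the inner codeword of the pair $(i,u_i)$. The rate is at least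
$$\frac{AM-M-A(d-1)}{ML}=\frac{(M-d+1)A}{ML}-\frac1L\ \longrightarrow\ (1-\delta)(r-1/\beta).$$

**Step 3: decoding.** Decode each output to a pair (index, payload) and ignore indices outside $\{1,\dots,M\}$. Position $i$ receives the payload if exactly one output claims index $i$; otherwise it is erased. Then decode the outer code, which recovers the codeword uniquely from $e$ erasures and $t$ errors if $e+2t<d$. For example, if $x_1$ is lost and the output of $x_2$ is wrongly decoded to index $1$, then position $1$ is likely an error and position $2$ an erasure. If it is wrongly decoded to index $3$ while $x_3$ is read correctly, then positions $1$, $2$ and $3$ are erased.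

**Step 4: counting erasures and errors.** Let $U$ be the number of unsampled inputs and $E$ the number of wrongly decoded outputs. A position that is not filled correctly is unsampled, or its own output was wrongly decoded, or it is claimed by a wrongly decoded output. Each wrongly decoded output claims at most one position, so $e+t\le U+2E$. A position filled incorrectly is claimed by a wrongly decoded output, because a correctly decoded output that claims $i$ comes from $x_i$ and carries $u_i$. So $t\le E$, and
$$e+2t\le U+3E.$$
Now $U/M\to q<\delta$ in probability, and $\mathbb EE\le M\varepsilon_L=o(M)$, so $E/M\to0$ in probability by Markov. Hence $e+2t<\delta M\le d$ with probability tending to $1$, for every codeword.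

Letting $r\uparrow C$ and $\delta\downarrow q$, all rates below $(1-q)(C-1/\beta)$ are achieved. With Section 5, Theorem 2 is proved. $\blacksquare$

**Remark (dependent single-draw sampling).** Theorem 2 holds verbatim for $N_i\in\{0,1\}$ with arbitrary dependence among the $N_i$, provided that the sampled set $S$ is independent of the message, noise and shuffle, and $|S|/M\to1-q$ in probability. Indeed, for $q<1$, Section 5 used only that $|m/M-(1-q)|\le\epsilon_M$ with probability $1-o(1)$ for some $\epsilon_M\to0$, and Section 6 used only $U/M\to q$ in probability. For $q=1$ something may be received, but give the decoder $S$ and all $x_i$ with $i\in S$, and use in Lemma 3 the reference $\Pr(S)$ times the uniform law on $(\mathcal X^L)^{|S|}$. The log-ratio is $|S|L\log|\mathcal X|=o(ML)$ in probability, so $P_{\rm correct}\to0$ for every $R>0$. For $q<1$, the capacity is positive if and only if $\beta>1/C$.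

## 7. Several copies of each string, grouped by origin

Now let $N$ have an arbitrary law $(q_n)$. Suppose the decoder is told which outputs are copies of the same input: for each $i$ with $N_i\ge1$ it receives the tuple of $N_i$ noisy copies of $x_i$ (a *cluster*), and the clusters are in uniformly random order. For $M=3$ and $(N_1,N_2,N_3)=(2,0,1)$ it receives one pair and one single string; it is told that the two strings of the pair share an origin, but not which index this is. A cluster of size $n$ is the output of the channel
$$W_n(y^n|x)=\prod_{k=1}^nW(y_k|x),\qquad y^n\in\mathcal Y^n.$$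

**Theorem 5.** In the clustered model with arbitrary law $(q_n)$ of $N$, the capacity is
$$\max_PF(P),\qquad F(P)=\sum_{n\ge1}q_n\bigl[I(P;W_n)-1/\beta\bigr]^+,$$
the maximum being over distributions $P$ on $\mathcal X$, and the strong converse holds: for codes of rate at least $R>\max_PF$ the error probability tends to $1$. Consequently $\max_PF$ is an upper bound, with strong converse, on the capacity of the original unclustered channel for every sampling law. For $N\in\{0,1\}$ the two models coincide, and the formula gives $(1-q)(C-1/\beta)^+$.

For example, let $W$ be the binary erasure channel with erasure probability $e$. From $n$ looks the input bit is known unless all looks are erased, so $I(P;W_n)=(1-e^n)H(P)$. This increases with $H(P)$, so the uniform $P$ is optimal for all $n$ at once, and the formula becomes $\sum_{n\ge1}q_n[1-e^n-1/\beta]^+$.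

Write $I_n=I(P;W_n)$ when $P$ is fixed, and $f_n(P)=[I(P;W_n)-1/\beta]^+\le\log|\mathcal X|$. Each $f_n$ is continuous, and the series $F=\sum q_nf_n$ converges uniformly because its terms are bounded by $q_n\log|\mathcal X|$. So $F$ is continuous and the maximum exists.

### 7.1 Random codes and an assignment decoder

Fix $P$, $n_0\ge1$, $\eta>0$, and let $T=\{1\le n\le n_0:\ q_n>0,\ I_n>1/\beta\}$. If $T=\emptyset$ there is nothing to prove for this $n_0$.

**Step 1: the code and the decoder.** Draw $\lceil2^{MLR}\rceil$ codewords with all symbols i.i.d. from $P$. Let
$$i_n(x;y)=\log\frac{W_n(y|x)}{(PW_n)^{\otimes L}(y)},\qquad x\in\mathcal X^L,\ y\in(\mathcal Y^n)^L,$$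
where $PW_n$ is the output law of $W_n$ for input law $P$. Let $m_n$ be the number of received clusters of size $n$ and $m_T=\sum_{n\in T}m_n$. The decoder ignores clusters with sizes outside $T$. It seeks the unique codeword $x$ for which some injection $\sigma$ from the clusters $c$ with sizes $n_c\in T$ into $\{1,\dots,M\}$ satisfies
$$\sum_ci_{n_c}(x_{\sigma(c)};y_c)\ge\theta:=L\sum_{n\in T}m_n(I_n-\eta).$$

**Step 2: the true codeword passes.** Use the true assignment. Given $(N_i)$, the clusters of size $n$ contribute a sum of $m_nL$ i.i.d. terms of mean $I_n$ and finite variance $v_n$. By Chebyshev this sum is below $m_nL(I_n-\eta)$ with probability at most $v_n/(m_nL\eta^2)$. Since $m_n/M\to q_n>0$ in probability and $T$ is finite, the true codeword passes with probability tending to $1$.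

**Step 3: no wrong codeword passes.** A wrong codeword $X'$ is independent of the output. For a fixed injection $\sigma$ the strings $X'_{\sigma(c)}$ are independent, and for almost every output $\mathbb E\,2^{i_n(X'_{\sigma(c)};y_c)}=\sum_{x}P^{\otimes L}(x)\frac{W_n(y_c|x)}{(PW_n)^{\otimes L}(y_c)}=1$ with $n=n_c$. So $\mathbb E\prod_c2^{i_{n_c}(X'_{\sigma(c)};y_c)}=1$, and by Markov $\sigma$ passes with probability at most $2^{-\theta}$. There are at most $M^{m_T}$ injections. By the union bound the probability, given $(N_i)$, that some wrong codeword passes is at most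
$$(2^{MLR}+1)\,2^{m_T\log M-\theta}.$$
The logarithm of this divided by $ML$ tends in probability to $R-\sum_{n\in T}q_n(I_n-1/\beta-\eta)$ when $R\geq0$, because $\log M/L\to1/\beta$. So the probability of a wrong codeword passing tends to $0$ whenever $R<\sum_{n\in T}q_n(I_n-1/\beta-\eta)$.

**Step 4: a genuine code.** A code is a set of codewords, so we need distinct ones. Some realization has average error tending to $0$. Keep the better half of its messages; each of these has error probability at most twice the average, hence below $\frac12$ for large $M$. Two messages with the same codeword cannot both be decoded correctly with probability above $\frac12$, so the kept codewords are distinct. The rate changes by at most $O(1/(ML))$. Let $\eta\to0$ and then $n_0\to\infty$: all rates below $F(P)$ are achieved, for every $P$.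

### 7.2 The converse, with a reference law for all types

Two things differ from Section 5: cluster sizes vary, and the same $P$ must serve all $n$. We therefore need $D_i$ to be close to $L\,I(P_{x_i};W_n)$, where $P_{x_i}$ is the type of $x_i$, and not merely at most $L$ times the capacity of $W_n$. Recall that the *type* $P_x$ of $x\in\mathcal X^L$ is its vector of symbol frequencies; for $x=01101$ it is $P_x(0)=2/5$, $P_x(1)=3/5$. Let $\mathcal P_L$ be the set of types of strings in $\mathcal X^L$; each frequency takes at most $L+1$ values, so $|\mathcal P_L|\le(L+1)^{|\mathcal X|}$.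

**Step 1: extra information for the decoder.** The purpose is to have a product over finitely many cluster sizes. Fix $n_0\ge1$ and put $\rho=\sum_{n>n_0}q_n$. Give the decoder the vector $(N_i)$, and for each $i$ with $N_i>n_0$ the string $x_i$ itself. For each $1\le n\le n_0$ give it the clusters of $G_n=\{i:N_i=n\}$ in uniformly random order, independently for different $n$. The true output is a randomized function of this: generate the missing copies, then shuffle. So the new channel is at least as good. Given $(N_i)$, its output law is a product over $n\le n_0$ and over the revealed strings.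

**Step 2: the reference law.** For $1\le n\le n_0$ with $q_n>0$ apply Lemma 4 with $V=W_n$, $\mathcal Z=\mathcal Y^n$, $m=m_n=|G_n|$ (if $m_n\le1$, or if $q_n=0$, take any law) and
$$\Gamma_n=\tfrac12\,{\rm Unif}(\mathcal Z^L)+\tfrac12\cdot\frac1{|\mathcal P_L|}\sum_{t\in\mathcal P_L}(tW_n)^{\otimes L},\qquad\kappa_n=\frac1{2|\mathcal Y|^n}.$$
Then $\Gamma_n\ge\frac12|\mathcal Y|^{-nL}\ge\kappa_n^L$. Call the resulting law $\Lambda_{n,m_n}$. In Lemma 3 use $\Pr((N_i))\times\prod_n\Lambda_{n,m_n}\times$ the uniform law for the revealed strings. The output set is countable. The log-ratio is now a sum over the groups plus the revealed part. The revealed part is $L\log|\mathcal X|\cdot\#\{i:N_i>n_0\}$, at most $L\log|\mathcal X|(\rho+o(1))M$ with probability $1-o(1)$.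

**Step 3: concentration of $D_i$ at the mutual information of the type.** Let $i\in G_n$ and write $P=P_{x_i}$. Since $\Gamma_n\ge\frac1{2|\mathcal P_L|}(PW_n)^{\otimes L}$,
$$D_i\le1+|\mathcal X|\log(L+1)+\sum_{\ell=1}^L\log\frac{W_n(Y_{i,\ell}|x_{i,\ell})}{(PW_n)(Y_{i,\ell})}.$$
The sum has mean $\sum_\ell D(W_n(\cdot|x_{i,\ell})\|PW_n)=L\,I(P;W_n)$. Its variance needs a bound uniform in $P$, although $P(x)$ can be as small as $1/L$. If $P(x)>0$ and $W_n(y|x)>0$, then
$$W_n(y|x)\le\frac{W_n(y|x)}{(PW_n)(y)}\le\frac1{P(x)},$$
where the second inequality is $(PW_n)(y)\ge P(x)W_n(y|x)$. So the logarithm of the middle term lies between $\log W_n(y|x)\le0$ and $-\log P(x)\ge0$, and its square is at most $\log^2P(x)+\log^2W_n(y|x)$. The function $t\log^2t$ on $(0,1]$ has its maximum $4e^{-2}\log^2e$ at $t=e^{-2}$. The terms of the sum are independent, so its variance is at most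
$$L\sum_xP(x)\sum_yW_n(y|x)\bigl(\log^2P(x)+\log^2W_n(y|x)\bigr)\le L\bigl(|\mathcal X|+|\mathcal Y|^n\bigr)4e^{-2}\log^2e.$$
Once $1+|\mathcal X|\log(L+1)\le L\eta/2$, Chebyshev gives $D_i\le L(I(P_{x_i};W_n)+\eta)$ except with probability $O_{n,\eta}(1/L)$. Always $D_i\le L\log\frac1{\kappa_n}$, since $W_n\le1$.

**Step 4: one group.** With probability $1-o(1)$ we have $m_n\ge q_nM/2$, so $\log m_n=(1/\beta+o(1))L$. Let $B_n$ be the variable of Lemma 4, and let $B'_n=\#\{i\in G_n:D_i>L(I(P_{x_i};W_n)+\eta)\}$. As in Section 5,
$$\bigl[D_i-(1-2\epsilon)\log m_n\bigr]^+\le\bigl[L(I(P_{x_i};W_n)+\eta)-(1-2\epsilon)\log m_n\bigr]^++1\{i\text{ counted in }B'_n\}L\log\tfrac1{\kappa_n}.$$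
The bracket on the right equals the positive part of
$$L\bigl(I(P_{x_i};W_n)-\tfrac1\beta\bigr)+L\eta+\tfrac{2\epsilon}\beta L+(1-2\epsilon)\bigl(\tfrac L\beta-\log m_n\bigr),$$
so it is at most $Lf_n(P_{x_i})+L\eta+\frac{2\epsilon}\beta L+o(L)$. Also $\mathbb E[B_n+B'_n\,|\,(N_i)]=o(M)$, so by Markov $(B_n+B_n')L\log\frac1{\kappa_n}\le\eta ML/n_0$ with probability $1-o(1)$. The first two terms of (3) are $o(ML)$, as before. Hence with probability $1-o(1)$ the log-ratio of group $n$ is at most
$$L\sum_{i\in G_n}f_n(P_{x_i})+m_nL\bigl(\eta+\tfrac{2\epsilon}\beta\bigr)+\frac{\eta ML}{n_0}+o(ML).$$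

**Step 5: average over the sampling.** The groups are random, but they do not know the codeword. For a fixed codeword, $\sum_i1\{N_i=n\}f_n(P_{x_i})$ has mean $q_n\sum_if_n(P_{x_i})$ and variance at most $M\log^2|\mathcal X|$. By Chebyshev it is at most $q_n\sum_if_n(P_{x_i})+M^{2/3}$ with probability at least $1-M^{-1/3}\log^2|\mathcal X|$, uniformly in the codeword. Sum over the finitely many $n\le n_0$, using $\sum_nm_n\le M$ and $\sum_{n\le n_0}q_nf_n\le F$, and add the revealed part. With probability $1-o(1)$, the total log-ratio is at most
$$L\sum_{i=1}^MF(P_{x_i})+ML\Bigl(2\eta+\frac{2\epsilon}\beta+\rho\log|\mathcal X|+o(1)\Bigr)\le ML\Bigl(\max_PF+2\eta+\frac{2\epsilon}\beta+\rho\log|\mathcal X|+o(1)\Bigr).$$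

**Step 6: conclude.** For $R>\max_PF$ choose $n_0$ large, and then $\eta,\epsilon,\tau$ small, so that the right side is below $ML(R-\tau)$ for large $M$. Lemma 3 with $\gamma=2^{ML(R-\tau)}$ gives $P_{\rm correct}\le o(1)+2^{-ML\tau}\to0$.

### 7.3 Forgetting the clusters

The unclustered output is the clustered output with the grouping forgotten and all strings shuffled. A decoder for the clustered model can do this itself, so any code for the unclustered channel has the same error probability when used in this way in the clustered one. Hence $\max_PF$ is an upper bound, with strong converse, on the unclustered capacity for every sampling law. For $N\in\{0,1\}$ all clusters are single strings, the models coincide, and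
$$\max_PF=(1-q)\bigl[\max_PI(P;W)-1/\beta\bigr]^+=(1-q)(C-1/\beta)^+.$$
This proves Theorem 5. $\blacksquare$
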